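# Universal prefix-free codes and the price $\frac m2\log n$

All logarithms are base 2 unless written $\ln$. The length of a binary string $s$ is $\ell(s)$, and $\{0,1\}^*$ is the set of all finite binary strings, including the empty one.

## 1. Sixteen strings and one Kraft budget

Take the alphabet $\{a,b\}$, blocks of length $n=4$, and i.i.d. letters with $P(a)=\frac9{10}$, $P(b)=\frac1{10}$. The sixteen blocks have these probabilities:

- $aaaa$: $0.6561$;
- each of the four blocks with one $b$: $0.0729$;
- each of the six blocks with two $b$'s: $0.0081$;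
- each of the four blocks with three $b$'s: $0.0009$;
- $bbbb$: $0.0001$.

We give every block a binary codeword and call an integer $j$ *good at tolerance $t$* if the probability that the codeword is longer than $j$ bits is at most $t$. We want $j$ as small as possible. Consider the three tolerances $t=0.5,\ 0.3,\ 0.15$. The set of blocks with short codewords must have probability at least $0.5$, $0.7$, $0.85$, respectively. Taking blocks in decreasing order of probability, the least possible sizes of such a set are
$$M=1\ (0.6561\ge 0.5),\qquad M=2\ (0.6561<0.7\le 0.7290),\qquad M=4\ (0.8019<0.85\le0.8748).$$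

Suppose first that codewords only have to be distinct. There are $2^{j+1}-1$ strings of length at most $j$, so the least good $j$ is $0$, $1$, $2$ for the three tolerances. One code achieves all three at once: list the blocks by number of $b$'s and give the $i$-th block the $i$-th binary string in order of length, which has $\lfloor\log i\rfloor$ bits.

Now require that no codeword be a prefix of another. By Kraft's inequality the lengths satisfy $\sum_x2^{-L(x)}\le1$. If $2^j$ codewords have length at most $j$, the budget is used up; since sixteen blocks must be coded, for $j\le3$ at most $2^j-1$ codewords can have length at most $j$. That many is possible: use $j$-bit words, and keep one $j$-bit word as the common beginning of all the other codewords. So the least good $j$ is the smallest $j$ with $2^j-1\ge M$, namely $1,2,3$.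

Can one prefix-free code achieve $1,2,3$ at the three tolerances? The first demand forces $L(aaaa)\le1$, because without $aaaa$ the total probability is only $0.3439$. The second forces a second codeword of length at most $2$. The third forces at least four codewords of length at most $3$. The Kraft sum of these four words is at least
$$\tfrac12+\tfrac14+\tfrac18+\tfrac18=1,$$
and nothing is left for the other twelve blocks. So no prefix-free code meets all three optimal demands, although each can be met separately. If every demand gives up one bit, the conflict disappears: lengths $2,3,4,4$ cost $\frac14+\frac18+\frac1{16}+\frac1{16}=\frac12$, and twelve words of length $5$ cost $\frac{12}{32}$ more.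

The source was the same in all three demands; only the tolerance moved. If the source is unknown as well, more demands compete for the one budget. How many bits must a single prefix-free code give up, as $n\to\infty$, to serve all sources and all exponential tolerances?

## 2. Rates at a prescribed error exponent

Let $A$ be a finite alphabet of size $m\ge2$, and let $X^n=(X_1,\dots,X_n)$ be i.i.d. with law $P$ on $A$. Throughout, $P$ has full support and is not the uniform law $U$. Write $P^n$ for the law of $X^n$ and
$$D(Q\|P)=\sum_{x\in A}Q(x)\log\frac{Q(x)}{P(x)},\qquad H(Q)=-\sum_{x\in A}Q(x)\log Q(x).$$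

**Definition (codes).** A *one-to-one code* of blocklength $n$ is an injective map $f:A^n\to\{0,1\}^*$. A *prefix-free code* is a one-to-one code whose image is prefix-free. A *universal code* of a given class is a sequence $\{f_n\}$ of codes of that class where $f_n$ depends only on $n$ and $A$, not on $P$ or on the exponent below.

We recall Kraft's inequality with its converse: nonnegative integers $L(x)$, $x\in A^n$, are the lengths of some prefix-free code if and only if $\sum_x2^{-L(x)}\le1$.

**Definition (admissible pairs and optimal rates).** A pair $(P,\delta)$ is *admissible* if $0<\delta<D(U\|P)$. For a class of codes put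
$$\epsilon_n^*(R,P)=\min_{f_n}P^n\big(\ell(f_n(X^n))\ge nR\big),\qquad R^*(n,\delta,P)=\inf\{R>0:\epsilon^*_n(R,P)\le2^{-n\delta}\}.$$
Write $R^*_{\rm 1:1}$ and $R^*_{\rm pf}$ for the two classes.

In Section 1 we have $D(U\|P)=\frac12\log\frac59+\frac12\log5=\log\frac53$, so admissibility at $n=4$ means $2^{-4\delta}>0.6^4=0.1296$. The tolerances $0.5$, $0.3$, $0.15$ all correspond to admissible $\delta$.

Rates are real and lengths are integers, so it is convenient to switch to an integer. For a code $f$ with length function $L(x)=\ell(f(x))$ let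
$$\lambda_f(P,\delta)=\min\{j\in\mathbb Z_{\ge0}:P^n(L>j)\le2^{-n\delta}\}.$$
If $j<nR\le j+1$ then $\{L\ge nR\}=\{L>j\}$. So the rates $R>0$ that $f$ achieves are exactly those with $nR>\lambda_f$; their infimum is $\lambda_f/n$, and $nR^*=\min_f\lambda_f$ over the class. Moreover:

- if $P^n(L\ge nR^{\sf u})\le2^{-n\delta}$, then $\lambda_f\le nR^{\sf u}$, because $L>\lfloor nR^{\sf u}\rfloor$ implies $L\ge nR^{\sf u}$;
- $nR^{\sf u}:=\lambda_f+1$ always satisfies $P^n(L\ge nR^{\sf u})\le2^{-n\delta}$.

The conjecture comes from Andreas Theocharous, Lampros Gavalakis, Ioannis Kontoyiannis, "Pragmatic lossless compression: Fundamental limits and universality", arXiv:2501.10103 (2025). The starting point is the following.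

**Known result (one-to-one codes).** There is a universal one-to-one code $\{f_n\}$ such that for every admissible $(P,\delta)$ there are rates $R^{\sf u}(n,\delta,P)$, a constant $C=C(P,\delta)$ and an $n_0=n_0(P,\delta)$ with, for all $n\ge n_0$, $P^n(\ell(f_n(X^n))\ge nR^{\sf u})\le2^{-n\delta}$ and $nR^{\sf u}\le nR^*_{\rm 1:1}(n,\delta,P)+\frac{m-2}2\log n+C$.

**Conjecture (prefix-free codes).**

(i) *Achievability.* There is a universal prefix-free code $\{f_n\}$ such that for every admissible $(P,\delta)$ there are rates $R^{\sf u}(n,\delta,P)$, a constant $C(P,\delta)$ and an $n_0(P,\delta)$ with, for all $n\ge n_0$, $P^n(\ell(f_n(X^n))\ge nR^{\sf u})\le2^{-n\delta}$ and $nR^{\sf u}\le nR^*_{\rm pf}(n,\delta,P)+\frac m2\log n+C$.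

(ii) *Converse.* There do not exist $\epsilon>0$ and a universal prefix-free code $\{f_n\}$ such that for every admissible $(P,\delta)$ there are rates $R^{\sf u}(n,\delta,P)$ and an $n_0(P,\delta)$ with, for all $n\ge n_0$, $P^n(\ell(f_n(X^n))\ge nR^{\sf u})\le2^{-n\delta}$ and $nR^{\sf u}\le nR^*_{\rm pf}(n,\delta,P)+(\frac m2-\epsilon)\log n$.

Both claims are true, and we shall prove more. Let $\Delta^\circ$ be the set of full-support laws on $A$, parametrized by their first $m-1$ coordinates, and let
$$\mathcal A=\{(P,\delta):P\in\Delta^\circ,\ P\ne U,\ 0<\delta<D(U\|P)\},$$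
an open subset of $\mathbb R^m$. Write $|\cdot|$ for Lebesgue measure. (For a finite set, $|\cdot|$ is the number of elements.)

**Theorem 1.** Let $K\subset\mathcal A$ be compact. There are constants $n_K,C_K$ such that for all $n\ge n_K$:

(a) Let $f_n$ be the prefix-free code with lengths $\lceil n\hat H(x)+\log S_n\rceil$, where $\hat H(x)$ is the empirical entropy of $x\in A^n$ and $S_n=\sum_x2^{-n\hat H(x)}$. Then $\lambda_{f_n}\le nR^*_{\rm pf}(n,\delta,P)+\frac m2\log n+C_K$ for all $(P,\delta)\in K$.

(b) For every prefix-free code $f$ on $A^n$ and every $g\in\mathbb R$,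
$$\big|\{(P,\delta)\in K:\lambda_f\le nR^*_{\rm pf}(n,\delta,P)+\tfrac m2\log n-g\}\big|\le C_K2^{-g}.$$

(c) For every one-to-one code $f$ on $A^n$ and every $g\in\mathbb R$,
$$\big|\{(P,\delta)\in K:\lambda_f\le nR^*_{\rm 1:1}(n,\delta,P)+\tfrac{m-2}2\log n-g\}\big|\le C_K2^{-g}.$$

These sets are measurable. Indeed $\{\lambda_f\le j\}=\{P^n(L>j)\le2^{-n\delta}\}$ is relatively closed, and $\{nR^*\le j\}$ is a union of sets $\{P^n(S^c)\le2^{-n\delta}\}$ with $S\subset A^n$. Only finitely many $S$ exist, so it is relatively closed too.

Claim (i) follows at once from (a): apply it with $K=\{(P,\delta)\}$ and put $nR^{\sf u}=\lambda_{f_n}+1$. How (ii) follows from (b) is shown after the proof of (b).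

The code in (a) can be written down for the blocks of Section 1. The empirical entropies give $n\hat H=0$, $3.245\ldots$, $4$ for zero, one, two $b$'s, symmetrically beyond, and
$$S_4=1+4\cdot\tfrac{27}{256}+6\cdot\tfrac1{16}+4\cdot\tfrac{27}{256}+1=\tfrac{103}{32},\qquad\log S_4=1.68\ldots$$
So the lengths are $2,5,6,5,2$ for $0,1,2,3,4$ letters $b$. At the three tolerances $\lambda_{f_4}=2,5,5$, against the optimal $1,2,3$.

## 3. The optimal rate is the size of the smallest good set

For an admissible $(P,\delta)$ let
$$M=M_n(P,\delta)=\min\{|S|:S\subset A^n,\ P^n(S^c)\le2^{-n\delta}\}.$$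
Since $2^{-n\delta}<1$, $M\ge1$.

**Lemma 2.** $nR^*_{\rm 1:1}=\lfloor\log M\rfloor$, and
$$\log M-1\le nR^*_{\rm 1:1}\le nR^*_{\rm pf}\le\log M+1.\tag{1}$$

*Proof.* If $f$ is one-to-one and $\lambda_f\le j$, then $S=\{L\le j\}$ satisfies $P^n(S^c)\le2^{-n\delta}$, so $M\le|S|\le2^{j+1}-1$. Hence $j+1>\log M$ and $j\ge\lfloor\log M\rfloor$. Conversely, send a smallest good $S$ to the first $M$ binary strings in order of length; the longest of these has $\lfloor\log M\rfloor$ bits. This proves the formula and the first inequality in (1). The middle inequality holds because prefix-free codes are one-to-one.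

For the last one put $k=\lfloor\log M\rfloor+1$, so that $2^k\ge M+1$. Give the elements of a smallest good $S$ distinct $k$-bit words, leaving some $k$-bit word $w$ unused, and give each other block the word $w$ followed by its own $\lceil n\log m\rceil$-bit word. This code is prefix-free and has $\lambda\le k\le\log M+1$. $\square$

So, up to one bit, the prefix condition does not change the optimum for a *single* pair. It matters only when several pairs are served by one code.

## 4. Achievability with a length header

There is a very short proof of (i) that uses the Known result. It shows where the extra $\log n=\frac m2\log n-\frac{m-2}2\log n$ can come from: it is the price of announcing the length.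

**Step 1: shorten the one-to-one code so that its lengths are at most $n\log m$.** Let $\{f_n\}$ be the universal one-to-one code. List $A^n$ as $x_1,x_2,\dots$ in nondecreasing order of $\ell(f_n(\cdot))$, and let $g_n(x_i)$ be the $i$-th binary string in order of length. Then $\ell(g_n(x_i))=\lfloor\log i\rfloor\le\lfloor n\log m\rfloor$. The blocks $x_1,\dots,x_i$ have distinct codewords of length at most $\ell(f_n(x_i))$, so $i\le2^{\ell(f_n(x_i))+1}-1$, and therefore $\ell(g_n(x_i))\le\ell(f_n(x_i))$.

**Step 2: make it prefix-free by a header.** There are at most $n\log m+1$ possible lengths, so a fixed header of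
$$k_n=\lceil\log(n\log m+1)\rceil\le\log n+\log(1+\log m)+1$$
bits can describe $\ell(g_n(x))$. Let $f_n'(x)$ be this header followed by $g_n(x)$. If one codeword is a prefix of another, the headers agree, so the lengths agree, so the words are equal. Thus $f'_n$ is prefix-free, and $\ell(f'_n)\le\ell(f_n)+k_n$.

**Step 3: compare rates.** Put $nR'^{\,\sf u}=nR^{\sf u}+k_n$. Then $P^n(\ell(f_n')\ge nR'^{\,\sf u})\le P^n(\ell(f_n)\ge nR^{\sf u})\le2^{-n\delta}$, and since $R^*_{\rm 1:1}\le R^*_{\rm pf}$,
$$nR'^{\,\sf u}\le nR^*_{\rm pf}+\tfrac{m-2}2\log n+\log n+O(1)=nR^*_{\rm pf}+\tfrac m2\log n+O(1).$$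
This proves (i). The self-contained proof, through (a), is in Section 9.

## 5. Counting scales for two letters, and why pairs chosen one by one fail

For the converse, try first to extend the computation of Section 1. Let $m=2$ and $P=(\frac9{10},\frac1{10})$, fix $n$, and let only $\delta$ vary. Let $\tau_i$ be the total probability of all blocks except the $i$ most likely ones. Then $M=i$ exactly when $\tau_i\le2^{-n\delta}<\tau_{i-1}$. Since the $\tau_i$ strictly decrease from $\tau_0=1$, every value $M=i$ with $\tau_{i-1}>2^{-nD(U\|P)}$ occurs for some admissible $\delta$.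

Let $n$ be a large multiple of $4$ and $J=\lfloor n/2\rfloor$. We check that $M=2^j$ occurs for all $0\le j\le J$. There are $\binom n{n/4}\ge2^{nH(G)}/(n+1)$ blocks with $n/4$ letters $b$, where $G=(\frac34,\frac14)$ and $H(G)=0.811\ldots$; for large $n$ this exceeds $2\cdot2^{n/2}$. If we delete fewer than $2^{n/2}$ blocks, at least half of these remain, and they have total probability at least
$$\frac{2^{nH(G)}}{2(n+1)}\Big(\frac9{10}\Big)^{3n/4}\Big(\frac1{10}\Big)^{n/4}=\frac{2^{-nD(G\|P)}}{2(n+1)},\qquad D(G\|P)=\tfrac34\log\tfrac56+\tfrac14\log\tfrac52=0.133\ldots,$$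
which exceeds $2^{-nD(U\|P)}$ for large $n$, as $D(U\|P)=\log\frac53=0.736\ldots$ So the values $M=2^j$, $j\le J$, do occur, at some $\delta_0,\dots,\delta_J$.

Suppose a prefix-free code has $\lambda_f\le nR^*_{\rm pf}+r$ at all the pairs $(P,\delta_j)$. By (1), $\lambda_f\le j+1+r$ there, so at least $2^j$ blocks have $L\le j+1+r$. Order the lengths increasingly, $L_{(1)}\le L_{(2)}\le\cdots$. Then $L_{(i)}\le j+1+r$ for $i\le2^j$, and Kraft's inequality gives
$$1\ge\sum_{j=1}^J\ \sum_{2^{j-1}<i\le2^j}2^{-L_{(i)}}\ge\sum_{j=1}^J2^{j-1}2^{-(j+1+r)}=J\,2^{-r-2}.$$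
So $r\ge\log J-2=\log n-O(1)$, the expected order $\frac m2\log n$ for $m=2$. Two things go wrong when we try to turn this into a proof of (ii).

*It counts only scales.* There are at most $n\log m+1$ values of $\lfloor\log M\rfloor$, so for any $m$ this argument gives no more than $\log n+O(1)$. For $m\ge3$ the competition between different sources at the same scale must also enter.

*The pairs move with $n$.* In (ii) the number $n_0(P,\delta)$ may depend on the pair in any way. The pairs $(P,\delta_0),\dots,(P,\delta_J)$ were chosen after $n$, and nothing says that $n\ge n_0(P,\delta_j)$ for all $j$. Pairs fixed in advance would avoid this, but even a countable family of them, however dense, gives no contradiction, as the next construction shows.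

**Construction (countably many pairs at bounded cost).** Let $(P_i,\delta_i)$, $i\ge1$, be any admissible pairs. Let $h_n^{(i)}$ be an optimal prefix-free code for $(P_i,\delta_i)$ at blocklength $n$, let $h_n^{(0)}$ be any prefix-free code, and let $u_i=1^i0$. Encode $x$ by a shortest of the words $u_ih_n^{(i)}(x)$, $i\ge0$ (take the least $i$ in case of a tie; a shortest word exists since the lengths are at least $i+1$). The collection of all words $u_ih^{(i)}_n(x)$ is prefix-free, because the $u_i$ are, and so is each $h_n^{(i)}$; and a word determines $i$ and then $x$. So this is a prefix-free code. Its length is at most $\ell(h_n^{(i)}(x))+i+1$ for every $i\ge0$. Hence it has $\lambda\le nR^*_{\rm pf}+i+1$ at $(P_i,\delta_i)$ for all $n$, and it loses at most one bit with respect to $h_n^{(0)}$.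

So the converse is false pair by pair. What can survive is a statement about *most* pairs, and the way past the obstacle is to replace the counting of pairs by Lebesgue measure on $\mathcal A$. To each pair $(P,\delta)$ we attach a window $W(P,\delta)\subset A^n$ with two properties:

- every set $S$ with $P^n(S^c)\le2^{-n\delta}$ contains at least a constant times $M$ elements of the window;
- every block lies in the windows of a set of pairs of measure only $O(n^{-m/2})$.

If the penalty at a pair is at most $\frac m2\log n-g$, the first property puts Kraft mass at least a constant times $2^gn^{-m/2}$ into the window. Integrating over the bad pairs and using the second property with Kraft's inequality bounds their measure by a constant times $2^{-g}$. The exponent $\frac m2$ splits as $\frac{m-2}2+1$. If $x$ has type $Q$, the law $G$ that governs the window must lie within $n^{-1/2}$ of $Q$, which counts in $m-2$ directions, and within order $1/n$ in one further direction. In the remaining coordinate of the $m$-dimensional space of pairs there is no restriction.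

## 6. Tilted laws as coordinates on the space of pairs

**Definition (tilting).** For $P\in\Delta^\circ\setminus\{U\}$ and $\alpha\in[0,1]$ let $P_\alpha=P^\alpha/Z_\alpha$ with $Z_\alpha=\sum_yP(y)^\alpha$.

For $P=(\frac9{10},\frac1{10})$ and $\alpha=\frac12$ the weights are in ratio $3:1$, so $P_{1/2}=(\frac34,\frac14)$, the law $G$ of Section 5.

**Step 1: $D(P_\alpha\|P)$ parametrizes the exponents.** Let $\Lambda(\alpha)=\ln Z_\alpha$. Since $\ln P_\alpha=\alpha\ln P-\Lambda(\alpha)$ and $\Lambda'(\alpha)=\sum_yP_\alpha(y)\ln P(y)$, we get, in nats, $D(P_\alpha\|P)=(\alpha-1)\Lambda'(\alpha)-\Lambda(\alpha)$. Its derivative is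
$$\Lambda'+(\alpha-1)\Lambda''-\Lambda'=(\alpha-1)\Lambda''(\alpha)<0\qquad(\alpha<1),$$
because $\Lambda''=\mathrm{Var}_{P_\alpha}(\ln P)>0$, as $P\ne U$ and $P_\alpha$ has full support. So $\alpha\mapsto D(P_\alpha\|P)$ decreases strictly from $D(U\|P)$ at $\alpha=0$ to $0$ at $\alpha=1$. For $(P,d)\in\mathcal A$ there is a unique $\alpha=\alpha(P,d)\in(0,1)$ with $D(P_\alpha\|P)=d$, and it is a smooth function of $(P,d)$ by the implicit function theorem.

**Step 2: change coordinates.** Define $T(P,d)=(G,\alpha)$ with $\alpha=\alpha(P,d)$ and $G=P_\alpha$. This is a bijection from $\mathcal A$ onto $(\Delta^\circ\setminus\{U\})\times(0,1)$: given $(G,\alpha)$, the law $P$ must be the normalization of $G^{1/\alpha}$, which is not uniform, and then $d=D(G\|P)$, which lies in $(0,D(U\|P))$ by Step 1. So the inverse is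
$$\Psi(G,\alpha)=(P,D(G\|P)),\qquad P\propto G^{1/\alpha},$$
and both $T$ and $\Psi$ are smooth.

**Step 3: write $P^n$ and the counting measure through $G^n$.** For $(P,d)\in\mathcal A$ with $(G,\alpha)=T(P,d)$ put
$$\theta=-\sum_yG(y)\log P(y)=H(G)+d,\qquad V(x)=-\log P^n(x).$$
We have $G^n(x)=2^{-\alpha V(x)}Z_\alpha^{-n}$ and $H(G)=\alpha\theta+\log Z_\alpha$. Eliminating $Z_\alpha$,
$$1=G^n(x)\,2^{nH(G)+\alpha(V(x)-n\theta)}.\tag{2}$$
Since $P^n(x)=2^{-V(x)}=2^{-nH(G)-nd-(V(x)-n\theta)}$, multiplying by (2) gives
$$P^n(x)=G^n(x)\,2^{-nd-(1-\alpha)(V(x)-n\theta)}.\tag{3}$$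

**Step 4: write $V-n\theta$ in terms of the type.** The *type* $Q=Q_x$ of $x\in A^n$ is its vector of letter frequencies, $T_Q$ is the set of blocks of type $Q$, and $\hat H(x)=H(Q_x)$. For instance $aaba$ has type $(\frac34,\frac14)$, and $|T_Q|=4$. Since $\log P=(\log G+\log Z_\alpha)/\alpha$ and $\sum_y(G(y)-Q(y))=0$,
$$V(x)-n\theta=n\sum_y(G(y)-Q(y))\log P(y)=\frac n\alpha\,\varphi_Q(G),\qquad\varphi_Q(G):=\sum_y(G(y)-Q(y))\log G(y).\tag{4}$$
For $P=(\frac9{10},\frac1{10})$, $G=(\frac34,\frac14)$, $n=4$, the level $V=n\theta$ consists exactly of the four blocks with one $b$.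

**Step 5: fix compact sets.** Let $K\subset\mathcal A$ be compact and nonempty (for empty $K$ there is nothing to prove). Let $\eta=\frac12\min_K\delta>0$ and
$$K'=\{(P,\delta-s):(P,\delta)\in K,\ 0\le s\le\eta\}.$$
This is compact and contained in $\mathcal A$, since $0<\eta\le\delta-s<D(U\|P)$. Let $K''=T(K')$ and let $K_G\subset\Delta^\circ\setminus\{U\}$ be its projection to the $G$ coordinate; both are compact. On $K''$ we have $0<\alpha_0\le\alpha\le\alpha_1<1$, and all coordinates of $G$ are at least some $g_0>0$. All constants below depend only on $m$ and $K'$, and "$n$ large" means that $n$ exceeds such a constant. The norm $\|\cdot\|$ is Euclidean.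

## 7. Good sets must fill a window around the critical level

**Lemma 3 (tail and count).** There are $C_2,C_3$ such that for all $(P,d)\in K'$, $n\ge1$, $b\ge0$,
$$P^n(V>n\theta+b)\le C_2n^{-1/2}2^{-nd-(1-\alpha)b},\qquad\#\{x:V(x)\le n\theta+b\}\le C_3n^{-1/2}2^{nH(G)+\alpha b}.$$

*Proof.* **Step 1: unit intervals have $G^n$-probability $O(n^{-1/2})$.** Under $G^n$, $V$ is a sum of $n$ i.i.d. variables $-\log P(X_i)$. On $K'$ their variance $\sigma^2$ is continuous and positive, hence bounded below, and their third absolute central moments are bounded. By the Berry–Esseen theorem the distribution function of the standardized sum differs from the normal one by $O(n^{-1/2})$, uniformly on $K'$. The interval $[u,u+1]$ becomes one of length $1/(\sigma\sqrt n)$, and the normal density is at most $1/\sqrt{2\pi}$. So there is $C_1$ with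
$$G^n(u\le V\le u+1)\le C_1n^{-1/2}\qquad\text{for all }u\in\mathbb R,\ n\ge1.\tag{5}$$

**Step 2: sum over unit intervals.** Split $\{V>n\theta+b\}$ into the parts $n\theta+b+k<V\le n\theta+b+k+1$, $k\ge0$. By (3) and (5),
$$P^n(V>n\theta+b)\le\sum_{k\ge0}2^{-nd-(1-\alpha)(b+k)}C_1n^{-1/2}\le\frac{C_1}{1-2^{-(1-\alpha_1)}}\,n^{-1/2}2^{-nd-(1-\alpha)b}.$$
Split $\{V\le n\theta+b\}$ into the parts $n\theta+b-k-1<V\le n\theta+b-k$, $k\ge0$. Summing (2) over each part and using (5),
$$\#\{V\le n\theta+b\}\le\sum_{k\ge0}2^{nH(G)+\alpha(b-k)}C_1n^{-1/2}\le\frac{C_1}{1-2^{-\alpha_0}}\,n^{-1/2}2^{nH(G)+\alpha b}.\qquad\square$$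

We recall Stirling's bounds $\sqrt{2\pi k}\,(k/e)^k\le k!\le e\sqrt k\,(k/e)^k$ for $k\ge1$.

**Lemma 4 (the window is not too small).** There are $a\ge1$ and $c_0\in(0,1]$ such that for $n$ large and all $(P,d)\in K'$ the set
$$W=\{x\in A^n:\ 0\le V(x)-n\theta\le a,\ \ \|Q_x-G\|\le n^{-1/2}\}$$
satisfies $G^n(W)\ge c_0n^{-1/2}$.

*Proof.* The plan is to exhibit about $n^{(m-2)/2}$ types inside the window, each of $G^n$-probability at least a constant times $n^{-(m-1)/2}$.

**Step 1: write the first condition as a slab.** Let $H_0=\{y\in\mathbb R^m:\sum y_i=0\}$ and let $w\in H_0$ be the vector $-\log P$ minus its mean. Since $P\ne U$, $w\ne0$, and $\|w\|\le w_1$ on $K'$ for some constant $w_1$. If $x$ has type $k/n$, then $k-nG\in H_0$, so $V(x)-n\theta=\langle k-nG,w\rangle$.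

**Step 2: integer points approximate well.** Let $\rho=m$. For each $y\in H_0$ there is $k\in\mathbb Z^m$ with $\sum k_i=n$ and $\|k-nG-y\|\le\rho$: round the first $m-1$ coordinates of $nG+y$ to nearest integers and choose the last to make the sum $n$. The errors are at most $\frac12$ in each of the first $m-1$ coordinates and at most $\frac{m-1}2$ in the last, so the norm is at most $\sqrt{\frac{m-1}4+\frac{(m-1)^2}4}\le m$.

**Step 3: place a grid in the slab.** Let $e=w/\|w\|$. The space $H_0\cap e^\perp$ has dimension $m-2$. In an orthonormal basis of it, let $z$ range over the points of the grid $3\rho\,\mathbb Z^{m-2}$ with $\|z\|\le\sqrt n/2$. With $s=\sqrt n/(2\sqrt m)$, every coordinate may independently be any multiple of $3\rho$ in $[-s,s]$; there are $2\lfloor s/3\rho\rfloor+1\ge s/3\rho$ of these. So there are at least $\big(\sqrt n/(6\rho\sqrt m)\big)^{m-2}$ points $z$ (for $m=2$ just the point $z=0$). For each let $k(z)$ be an integer point as in Step 2 for $y=\rho e+z$. Then: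

- the $k(z)$ are distinct, since different $y$'s are at distance at least $3\rho$, so the corresponding $k(z)$ are at distance at least $\rho$;
- $\langle k(z)-nG,w\rangle$ differs by at most $\rho\|w\|$ from $\langle\rho e+z,w\rangle=\rho\|w\|$, so it lies in $[0,2\rho\|w\|]\subset[0,a]$ with $a:=\max(1,2\rho w_1)$;
- $\|k(z)-nG\|\le\sqrt n/2+2\rho\le\sqrt n$ for $n$ large;
- $k(z)_i\ge ng_0-\sqrt n\ge ng_0/2>0$ for $n$ large.

So $Q=k(z)/n$ is a type, and $T_Q\subset W$.

**Step 4: bound each type class from below.** Let $Q=k/n$ be one of these types. By Stirling's bounds, and since $n^n\prod_ik_i^{-k_i}=2^{nH(Q)}$,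
$$|T_Q|\,2^{-nH(Q)}=\frac{n!}{\prod_ik_i!}\,2^{-nH(Q)}\ge\sqrt{2\pi n}\,e^{-m}\prod_ik_i^{-1/2}\ge e^{-m}n^{-(m-1)/2},$$
using $k_i\le n$. From $\log t\le(\log e)(t-1)$ we have $D(Q\|G)\le(\log e)\big(\sum_iQ_i^2/G_i-1\big)=(\log e)\sum_i(Q_i-G_i)^2/G_i$, so $nD(Q\|G)\le n(\log e)\,n^{-1}/g_0=(\log e)/g_0$. Hence
$$G^n(T_Q)=|T_Q|\,2^{-nH(Q)-nD(Q\|G)}\ge c\,n^{-(m-1)/2}.$$

**Step 5: add up.** $G^n(W)\ge c'n^{(m-2)/2}n^{-(m-1)/2}=c'n^{-1/2}$. Take $c_0=\min(c',1)$. $\square$

**Choosing the tilt.** The obvious choice would be $d=\delta$. It fails: on $W$ we have $V\ge n\theta$, so (3) and (5) give $P^n(W)\le2^{-nd}G^n(0\le V-n\theta\le a)=O(n^{-1/2}2^{-nd})$. With $d=\delta$ this is below the allowed error $2^{-n\delta}$ for $n$ large, so a set $S$ may miss $W$ entirely. The window must therefore be moved to a slightly smaller exponent, so that its probability is twice the allowed error. Put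
$$\tau=a+1-\log c_0>0,\qquad d=d_n=\delta-\frac1n\big(\tfrac12\log n+\tau\big).$$
For $(P,\delta)\in K$ and $n$ so large that $(\frac12\log n+\tau)/n\le\eta$, we have $(P,d_n)\in K'$. From now on $(G,\alpha)=T(P,d_n)$, and $\theta$, $V$, $W=W_n(P,\delta)$ refer to this choice. Note that
$$2^{-nd}n^{-1/2}=2^{\tau}2^{-n\delta}.\tag{6}$$

**Lemma 5.** For $n$ large and all $(P,\delta)\in K$:

(1) If $P^n(S^c)\le2^{-n\delta}$, then $|W\cap S|\ge2^{nH(G)-\tau}n^{-1/2}$. In particular $M\ge2^{nH(G)-\tau}n^{-1/2}$.

(2) With the constant $b=(\tau+\max(0,\log C_2))/(1-\alpha_1)$ we have $P^n(V>n\theta+b)\le2^{-n\delta}$ and $M\le C_4\,2^{nH(G)}n^{-1/2}$, where $C_4=C_32^b$.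

*Proof.* **Step 1: $S$ catches half of the window.** On $W$, $V-n\theta\le a$, so (3), Lemma 4 and (6) give
$$P^n(W)\ge2^{-nd-a}G^n(W)\ge c_0n^{-1/2}2^{-nd-a}=c_02^{-a}2^\tau2^{-n\delta}=2\cdot2^{-n\delta}.$$
Hence $P^n(W\cap S)\ge P^n(W)-P^n(S^c)\ge2^{-n\delta}$.

**Step 2: turn probability into cardinality.** On $W$, $V\ge n\theta$, so $P^n(x)\le2^{-n\theta}$ there, and
$$|W\cap S|\ge2^{n\theta-n\delta}=2^{nH(G)+nd-n\delta}=2^{nH(G)-\tau}n^{-1/2}.$$
Taking $S$ of size $M$ gives the bound on $M$.

**Step 3: the matching upper bound.** By Lemma 3 and (6), $P^n(V>n\theta+b)\le C_22^{\tau-(1-\alpha)b}2^{-n\delta}$. Since $(1-\alpha)b\ge(1-\alpha_1)b\ge\tau+\log C_2$, this is at most $2^{-n\delta}$. So $\{V\le n\theta+b\}$ is a good set, and Lemma 3 gives $M\le C_32^{\alpha b}2^{nH(G)}n^{-1/2}\le C_42^{nH(G)}n^{-1/2}$. $\square$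

The two parts together say that $M$ is $2^{nH(G)}n^{-1/2}$ up to constants, and that every good set contains at least $2^{-\tau}M/C_4$ elements of the window.

## 8. Each block lies in few windows

**Lemma 6.** There is $C_5$ such that for $n$ large and every $x\in A^n$,
$$\big|\{(P,\delta)\in K:x\in W_n(P,\delta)\}\big|\le C_5n^{-m/2}.$$

*Proof.* Let $N_x$ be the set in question. It is closed, because the conditions defining $W$ are non-strict inequalities between continuous functions of $(P,\delta)$. Let $Q$ be the type of $x$.

**Step 1: pass to the coordinates $(G,\alpha)$.** The map $(P,\delta)\mapsto(P,d_n)$ is a translation by a vector depending only on $n$, so it preserves measure and sends $N_x$ into $K'$. Then $T$ sends the result onto a set $F\subset K''$, and $\Psi$ sends $F$ back. With $J=\max_{K''}|\det D\Psi|$,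
$$|N_x|=|\Psi(F)|\le J\,|F|.$$
By (4) and $\alpha<1$, if $x\in W$ then $0\le\varphi_Q(G)\le a\alpha/n\le a/n$. So $(G,\alpha)\in F$ implies
$$G\in E_Q:=\{G\in K_G:\|G-Q\|\le n^{-1/2},\ 0\le\varphi_Q(G)\le a/n\}.$$
As $\alpha$ ranges over a subset of $(0,1)$, $|F|$ is at most the $(m-1)$-dimensional Lebesgue measure of $E_Q$. It remains to show that this is $O(n^{-m/2})$.

**Step 2: find a direction in which $\varphi_Q$ grows.** Suppose $E_Q\ne\emptyset$ and pick $G_0\in E_Q$. Let $u\in H_0$ be $\log G_0$ minus its mean. Since $K_G$ is compact and does not contain $U$, $\|u\|\ge u_0>0$ with $u_0$ depending only on $K_G$. Let $B$ be the ball $\{\|G-Q\|\le n^{-1/2}\}$ in the hyperplane $\sum_yG(y)=1$. For $G\in B$ we have $\|G-G_0\|\le2n^{-1/2}$, so for $n$ large all coordinates of $G$ are at least $g_0/2$, and $\varphi_Q$ is smooth near $B$. Its derivative at $G\in B$ in direction $u$ is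
$$\sum_yu(y)\Big[\log G(y)+(\log e)\frac{G(y)-Q(y)}{G(y)}\Big].$$
Here $\sum_yu(y)\log G_0(y)=\|u\|^2$. Replacing $\log G_0$ by $\log G$ changes the sum by at most $\|u\|(\log e)\frac2{g_0}\cdot\frac2{\sqrt n}$, because the derivative of $\log$ is at most $(\log e)\frac2{g_0}$ on $[g_0/2,\infty)$. The second term in the bracket contributes at most $\|u\|(\log e)\frac2{g_0}\cdot\frac1{\sqrt n}$ in absolute value. So the derivative is at least
$$\|u\|^2-\|u\|(\log e)\frac2{g_0}\,\frac3{\sqrt n}\ge\tfrac12\|u\|^2\qquad\text{for }n\text{ large}.$$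

**Step 3: integrate along that direction.** On each segment of $B$ parallel to $u$, $\varphi_Q$ increases at rate at least $\|u\|/2\ge u_0/2$ per unit length, so $\{0\le\varphi_Q\le a/n\}$ has length at most $\frac{2a}{u_0n}$ there. The projection of $B$ along $u$ is an $(m-2)$-dimensional ball of radius $n^{-1/2}$. By Fubini, the Euclidean measure of $E_Q$ in the hyperplane is at most
$$\frac{2a}{u_0n}\,\omega_{m-2}\,n^{-(m-2)/2}=O(n^{-m/2}),$$
where $\omega_{m-2}$ is the volume of the unit $(m-2)$-ball, $\omega_0=1$. Lebesgue measure in the first $m-1$ coordinates differs from the Euclidean measure on the hyperplane by the factor $\sqrt m$ only. $\square$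

The two conditions in $W$ play separate roles: the slab $0\le V-n\theta\le a$ gives the factor $n^{-1}$, and the closeness $\|Q_x-G\|\le n^{-1/2}$ gives $n^{-(m-2)/2}$. Lemma 4 says that the closeness condition can be imposed without reducing the window's probability below order $n^{-1/2}$.

## 9. The empirical-entropy code: proof of (a)

**Step 1: bound $S_n$, the only overhead of the code.** Let $Q=k/n$ be a type and write $k_i\vee1=\max(k_i,1)$. Stirling's bounds give $|T_Q|2^{-nH(Q)}\le e\sqrt n\prod_i(k_i\vee1)^{-1/2}$; a letter with $k_i=0$ contributes the factor $1$. Some $k_i\ge n/m$. For each of the $m$ choices of such an index, its factor is at most $(m/n)^{1/2}$, and its count is determined by the other $m-1$ counts. Hence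
$$S_n=\sum_Q|T_Q|2^{-nH(Q)}\le e\sqrt n\cdot m\Big(\frac mn\Big)^{1/2}\Big(\sum_{k=0}^n(k\vee1)^{-1/2}\Big)^{m-1}\le e\,m^{3/2}(3\sqrt n)^{m-1},$$
where the last sum is at most $1+2\sqrt n\le3\sqrt n$. So $\log S_n\le\frac{m-1}2\log n+C$.

**Step 2: the code exists.** Since $S_n\ge1$ (constant blocks contribute $1$), the numbers $L(x)=\lceil n\hat H(x)+\log S_n\rceil$ are nonnegative integers, and $\sum_x2^{-L(x)}\le\sum_x2^{-n\hat H(x)}/S_n=1$. By the converse of Kraft's inequality there is a prefix-free $f_n$ with these lengths. It depends only on $n$ and $A$.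

**Step 3: long codewords have large $V$.** Let $(P,\delta)\in K$ and let $x$ have type $Q$. By nonnegativity of relative entropy and (4),
$$n\hat H(x)=-n\sum_yQ(y)\log G(y)-nD(Q\|G)\le nH(G)+n\varphi_Q(G)=nH(G)+\alpha(V(x)-n\theta).$$
So $n\hat H(x)>nH(G)+\alpha b$ implies $V(x)>n\theta+b$, an event of $P^n$-probability at most $2^{-n\delta}$ by Lemma 5(2). Off this event $L(x)\le nH(G)+b+\log S_n+1$. Thus, by Step 1, $\lambda_{f_n}\le nH(G)+\frac{m-1}2\log n+C'$.

**Step 4: compare with the optimum.** By (1) and Lemma 5(1), $nR^*_{\rm pf}\ge\log M-1\ge nH(G)-\frac12\log n-\tau-1$. Subtracting, $\lambda_{f_n}\le nR^*_{\rm pf}+\frac m2\log n+C_K$. This proves (a), and with it claim (i). $\square$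

## 10. Integrating Kraft's inequality: proof of (b) and of claim (ii)

Let $B$ be the set in (b).

**Step 1: a small penalty puts Kraft mass into the window.** Let $(P,\delta)\in B$ and $S=\{L\le\lambda_f(P,\delta)\}$, so $P^n(S^c)\le2^{-n\delta}$. By the definition of $B$, (1) and Lemma 5(2),
$$\lambda_f\le\log M+1+\tfrac m2\log n-g\le nH(G)-\tfrac12\log n+\log(2C_4)+\tfrac m2\log n-g.$$
With Lemma 5(1),
$$\sum_{x\in W_n(P,\delta)}2^{-L(x)}\ge|W\cap S|\,2^{-\lambda_f}\ge\frac{2^{-\tau}}{2C_4}\,n^{-m/2}\,2^g.$$

**Step 2: average over the pairs.** Integrate over $B$, exchange the finite sum with the integral, and use Lemma 6 and Kraft's inequality: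
$$\frac{2^{-\tau}}{2C_4}\,n^{-m/2}\,2^g\,|B|\le\sum_x2^{-L(x)}\,\big|\{(P,\delta)\in K:x\in W_n(P,\delta)\}\big|\le C_5n^{-m/2}.$$
Hence $|B|\le2^{\tau+1}C_4C_5\,2^{-g}$, which is (b). $\square$

**Deduction of (ii).** Suppose $\epsilon$, $\{f_n\}$ and $R^{\sf u}$ as in (ii) existed. Let $K\subset\mathcal A$ be a closed ball of positive measure and
$$B_n=\{(P,\delta)\in K:\lambda_{f_n}\le nR^*_{\rm pf}+(\tfrac m2-\epsilon)\log n\}.$$
Since $\lambda_{f_n}\le nR^{\sf u}$, every $(P,\delta)\in K$ lies in $B_n$ for all $n\ge n_0(P,\delta)$. So $1_{B_n}\to1$ pointwise on $K$, and $|B_n|\to|K|>0$ by dominated convergence; no uniformity of $n_0$ is needed. But (b) with $g=\epsilon\log n$ gives $|B_n|\le C_Kn^{-\epsilon}\to0$, a contradiction. $\square$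

## 11. One-to-one codes scale by scale: proof of (c)

Without the prefix condition there is no Kraft inequality, but at each length $t$ there are fewer than $2^{t+1}$ strings of length at most $t$. So we apply the averaging argument separately on each scale of $M$. Let $B$ be the set in (c).

**Step 1: split by scale.** By Lemma 2, $nR^*_{\rm 1:1}=\lfloor\log M\rfloor$ is an integer between $0$ and $n\log m$. For each such integer $i$ let
$$B_i=B\cap\{nR^*_{\rm 1:1}=i\},\qquad t_i=i+\tfrac{m-2}2\log n-g,\qquad S_i=\{L\le t_i\}.$$
Then $|S_i|\le2^{t_i+1}$. On $B_i$ the *same* set $S_i$ serves all pairs: for $(P,\delta)\in B_i$ we have $\lambda_f\le t_i$, so $P^n(S_i^c)\le2^{-n\delta}$.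

**Step 2: average over $B_i$.** For $(P,\delta)\in B_i$, Lemma 5 and $M\ge2^i$ give $|W\cap S_i|\ge2^{-\tau}M/C_4\ge2^{i-\tau}/C_4$. Integrating over $B_i$ and using Lemma 6,
$$|B_i|\,\frac{2^{i-\tau}}{C_4}\le\sum_{x\in S_i}C_5n^{-m/2}\le2^{t_i+1}C_5n^{-m/2},$$
and since $t_i-i=\frac{m-2}2\log n-g$, this gives $|B_i|\le2^{\tau+1}C_4C_5\,2^{-g}n^{-1}$.

**Step 3: sum.** There are at most $n\log m+1$ values of $i$, so $|B|\le2^{\tau+1}C_4C_5(\log m+1)\,2^{-g}$. Taking the largest of the constants that occurred in (a), (b), (c) as $C_K$ completes the proof of Theorem 1. $\square$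

For $m=2$ the one-to-one penalty $\frac{m-2}2\log n$ is zero, and here this can be seen directly. For every source with $P(a)>P(b)$ the first $M$ blocks, ordered by number of $b$'s, form a smallest good set; for the other sources reverse the order. Interleaving the two orders at most doubles ranks, so coding the block of rank $i$ by the $i$-th binary string gives $\lambda\le\lfloor\log M\rfloor+1$ for every admissible pair.

## 12. What the measure bounds imply for a fixed sequence of codes

Let $\{f_n\}$ be any sequence of prefix-free codes and $\Delta_n=\lambda_{f_n}-nR^*_{\rm pf}(n,\delta,P)$.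

**No improvement tending to infinity.** If $g_n\to\infty$, then $\{(P,\delta)\in\mathcal A:\Delta_n\le\frac m2\log n-g_n\text{ for all large }n\}$ is Lebesgue-null. Indeed, on a compact $K$ this set is the lower limit of the sets in (b) with $g=g_n$, so by Fatou its measure is at most $\liminf_nC_K2^{-g_n}=0$; and $\mathcal A$, being open in $\mathbb R^m$, is a countable union of compact sets. With (a), the cost of universality for prefix-free codes is exactly $\frac m2\log n+O(1)$. Taking $g_n=\epsilon\log n$ we also see that the contradiction in (ii) needs the hypothesis only on a set of pairs of positive measure.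

**Almost-everywhere bounds.** For almost every $(P,\delta)$, $\limsup_n(\Delta_n-\frac m2\log n)>-\infty$. On $K$ the exceptional set lies, for each $g$, in $\liminf_n\{\Delta_n\le\frac m2\log n-g\}$, which has measure at most $C_K2^{-g}$; let $g\to\infty$. Moreover, (b) with $g=\log n+2\log\log n$ gives sets of measure at most $C_K/(n(\log n)^2)$, which is summable. By Borel–Cantelli, for almost every $(P,\delta)$ we have $\Delta_n\ge(\frac m2-1)\log n-2\log\log n$ for all large $n$.

**Minimax and average.** Let $K$ be compact with $|K|>0$ and $n\ge n_K$. For every prefix-free code, integrating the tail bound (b),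
$$\int_K\big(\tfrac m2\log n-\Delta_n\big)^+\le\int_0^\infty C_K2^{-g}\,dg=\frac{C_K}{\ln2},$$
so $\frac1{|K|}\int_K\Delta_n\ge\frac m2\log n-C'_K$. By (a) there is a code with $\Delta_n\le\frac m2\log n+C_K$ on all of $K$. Since a supremum is at least the average, both $\min_f\sup_K\Delta_n$ and $\min_f\frac1{|K|}\int_K\Delta_n$ equal $\frac m2\log n+O_K(1)$. The minima are attained: both quantities can only grow when lengths are increased, and by Dickson's lemma the length vectors in $\mathbb Z_{\ge0}^{A^n}$ that satisfy Kraft's inequality have finitely many minimal elements, one of them below any given vector.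

**"Almost every" cannot become "every".** Use the construction of Section 5 with $h_n^{(0)}$ the code of (a). For any countable family of admissible pairs $(P_i,\delta_i)$, $i\ge1$, it is a prefix-free code that loses at most $1$ bit relative to (a), and yet has $\Delta_n\le i+1$ for all $n$ at $(P_i,\delta_i)$.

**One-to-one codes.** In the Known result, $\frac{m-2}2\log n$ cannot be replaced by $\frac{m-2}2\log n-g_n$ for any $g_n\to\infty$. Otherwise, for every admissible pair and all large $n$,
$$\lambda_{f_n}\le nR^{\sf u}\le nR^*_{\rm 1:1}+\tfrac{m-2}2\log n-g_n+C(P,\delta)\le nR^*_{\rm 1:1}+\tfrac{m-2}2\log n-\tfrac12g_n.$$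
By (c) and Fatou, as above, the set of such pairs is null, whereas $\mathcal A$ is not. So the prefix constraint raises the exact cost of universality from $\frac{m-2}2\log n+O(1)$ to $\frac m2\log n+O(1)$.
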